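\title{Deterministic few-round protocols for the universal relation with a subset constraint}

\begin{abstract}
Alice holds a set $X\subseteq\{1,\dots,n\}$, Bob holds a proper subset $Y$ of $X$, and they must find an element of $X\setminus Y$ deterministically with at most $k$ messages. A search on counts uses $\widetilde O(n^{1/k})$ bits, and it was conjectured that $\widetilde\Omega(n^{1/k})$ bits are necessary. We show that the conjectured bound holds for $k=1$ and fails for every $k\ge 2$: two rounds and $O(n^{1/3}\log^2 n)$ bits suffice, and in general $k$ rounds and $\widetilde O(n^{1/(2k-1)})$ bits suffice. The main tool is a deterministic form of subsampling: Alice names a list of samples on all of which her set looks typical, and Bob selects from it one sample on which his set looks typical too.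
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[n]=\{1,\dots,n\}$; all logarithms $\log$ are to base $2$. In the problem $\textsc{ur}^{\subset}_n$, the \emph{universal relation with a subset constraint}, Alice receives a set $X\subseteq[n]$ and Bob receives a set $Y\subseteq[n]$, with the promise that $Y\subsetneq X$. Their goal is to produce an element of $X\setminus Y$.

In a \emph{deterministic $k$-round protocol} the two parties alternately send at most $k$ messages in total. Each message is a binary string determined by the sender's input and the earlier messages. The output is an element of $[n]$ determined by the full transcript and the input of the party who receives the last message; producing it does not count as a message. The output must lie in $X\setminus Y$ for every pair satisfying the promise. The \emph{cost} is the total number of bits sent, in the worst case over such pairs.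

The promise makes counting useful. For any block $R\subseteq[n]$ we have $|X\cap R|-|Y\cap R|=|(X\setminus Y)\cap R|$, so two numbers decide whether $R$ contains a valid output. (Without containment they do not: $X=\{1\}$ and $Y=\{2\}$ have equal counts on $R=\{1,2\}$.) This gives a search protocol. Let $B=\lceil n^{1/k}\rceil$, identify $[n]$ with a subset of $[B]^k$, and let the block of a string $p$ be the set of elements that begin with $p$. Message $t$ contains a string $p$ of length $t-1$ whose block meets $X\setminus Y$, and the counts of the sender's set on the blocks of the $B$ one-letter extensions of $p$. The receiver compares these counts with its own and extends $p$ by a letter where they differ. After message $k$ the string has length $k$ and is an element of $X\setminus Y$. A message has at most $B\lceil\log(n+1)\rceil+k\lceil\log B\rceil$ bits, so for fixed $k$ the cost is $O(n^{1/k}\log n)$.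

In this protocol a message of about $B$ bits shrinks the region under consideration by a factor of about $B$, and it is natural to guess that no deterministic protocol does better. For $k=1$ the guess is right (Proposition~\ref{prop:one} below). The following conjecture, posed by Chakrabarti and Stoeckl~\cite{CS}, says that it is right for all $k$, up to polylogarithmic factors.

\medskip
\noindent\textbf{Conjecture.} \emph{For every fixed positive integer $k$ there are constants $c_k>0$ and $C_k\ge0$ such that, for all sufficiently large $n$, every deterministic $k$-round protocol for $\textsc{ur}^{\subset}_n$ has cost at least $c_k\,n^{1/k}/(\log n)^{C_k}$.}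
\medskip

We disprove it.

\begin{theorem}\label{thm:two}
The problem $\textsc{ur}^{\subset}_n$ has a deterministic $2$-round protocol of cost $O(n^{1/3}\log^2 n)$.
\end{theorem}

A $2$-round protocol is also a $k$-round protocol for $k\ge3$, but $n^{1/3}$ does not beat $n^{1/k}$ there; further rounds must be put to use.

\begin{theorem}\label{thm:all}
For all $k\ge2$ and $n\ge2$, the problem $\textsc{ur}^{\subset}_n$ has a deterministic $k$-round protocol of cost
\[
O\Bigl(k\,n^{1/(2k-1)}(\log n)^{2+1/(2k-1)}\Bigr),
\]
with an absolute implied constant.
\end{theorem}

The later rounds rest on a protocol whose cost is governed by the size of the difference instead of the size of the universe.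

\begin{theorem}\label{thm:sparse}
Let $k\ge1$, $n\ge2$ and $\Delta\ge1$. Under the extra promise $|X\setminus Y|\le\Delta$, the problem $\textsc{ur}^{\subset}_n$ has a deterministic $k$-round protocol of cost $O(k\,\Delta^{1/k}\log^2 n)$, with an absolute implied constant.
\end{theorem}

\begin{proposition}\label{prop:one}
Every deterministic $1$-round protocol for $\textsc{ur}^{\subset}_n$ has cost at least $n-\log(n+1)-1$.
\end{proposition}

\begin{corollary}\label{cor:iff}
The conjectured bound holds if and only if $k=1$.
\end{corollary}

\begin{proof}
For $k=1$, Proposition~\ref{prop:one} gives cost at least $n/2$ for large $n$. For fixed $k\ge2$ we have $\frac1k-\frac1{2k-1}=\frac{k-1}{k(2k-1)}>0$, so the cost in Theorem~\ref{thm:all} is eventually smaller than $c_k n^{1/k}/(\log n)^{C_k}$, whatever $c_k>0$ and $C_k\ge0$ are. For $k=2$ the same comparison applies to Theorem~\ref{thm:two}.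
\end{proof}

We do not claim that the exponent $1/(2k-1)$ is optimal for $k\ge2$, and we do not optimize the powers of $\log n$.

Section~\ref{sec:one} proves Proposition~\ref{prop:one}, and Section~\ref{sec:idea} explains where the search protocol is wasteful. Sections~\ref{sec:color} and~\ref{sec:samples} build the two tools that prove Theorem~\ref{thm:two}. Section~\ref{sec:sketch} proves Theorem~\ref{thm:sparse}, and Section~\ref{sec:all} deduces Theorem~\ref{thm:all}.

\section{One round}\label{sec:one}

With one message the receiver cannot ask for anything, so the same message must serve every set that the receiver might hold. Reusing it on larger and larger sets $Y$ recovers all of $X$.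

\begin{proof}[Proof of Proposition~\ref{prop:one}]
Suppose first that Alice sends a message $a(X)$ and Bob outputs $f(a(X),Y)$. The set $X=\emptyset$ never occurs as an input; let $a(\emptyset)$ be any message that does occur. We claim that the pair $(a(X),|X|)$ determines $X$. Start with $Y=\emptyset$ and, while $|Y|<|X|$, add the element $f(a(X),Y)$ to $Y$. As long as $Y\subseteq X$ and $|Y|<|X|$, the pair $(X,Y)$ satisfies the promise, so the added element lies in $X\setminus Y$ and containment persists. The process uses only $a(X)$ and $|X|$ and ends with $Y=X$. Hence the number of distinct messages is at least $2^n/(n+1)$. There are fewer than $2^{c+1}$ binary strings of length at most $c$, so a protocol of cost $c$ has $2^{c+1}>2^n/(n+1)$, which gives the bound.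

If Bob sends $b(Y)$ and Alice outputs $g(b(Y),X)$, run the process downward: start with $X=[n]$ and, while $|X|>|Y|$, remove $g(b(Y),X)\in X\setminus Y$ from $X$. The process ends with $X=Y$, so $(b(Y),|Y|)$ determines $Y$, and the same count applies.
\end{proof}

\section{The idea in two rounds}\label{sec:idea}

In this section we ignore logarithmic factors. For $k=2$ the search protocol reads as follows: Alice sends her counts on $n/N$ blocks of length $N$; Bob picks a block $R$ that meets $X\setminus Y$ and sends $Y\cap R$ in full. The cost $n/N+N$ is smallest at $N=\sqrt n$. The waste is in Bob's reply. He knows the number $D=|(X\setminus Y)\cap R|$, and he can use it.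

If $D$ is small, Alice already knows $Y\cap R$ up to $D$ elements, and about $D$ bits suffice to single it out (Section~\ref{sec:color}).

If $D$ is large, elements of $X\setminus Y$ have density $\gamma=D/N$ in $R$, and one would like to discard most of $R$: restrict both sets to a sample $S$ of points of $R$ that meets $X\setminus Y$ in at least one point but in few points, and then treat the small difference as before. The difficulty is that ``$S$ meets $X\setminus Y$'' is a property of the pair $(X,Y)$, which neither party can test. We replace it by two properties, each of one set. Call $Z$ \emph{typical} for a sample $S$ of $q$ points if $|Z\cap S|$ is within about $\sqrt q$ of its expected value $q|Z\cap R|/N$. If $X$ and $Y$ are both typical, then containment gives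
\[
|(X\setminus Y)\cap S|=|X\cap S|-|Y\cap S|=q\gamma\pm O(\sqrt q).
\]
The main term beats the error once $q\approx\gamma^{-2}$, and then the difference on $S$ has about $q\gamma\approx1/\gamma=N/D$ elements. So Bob can always reach an instance whose difference has at most about $\min\{D,N/D\}\le\sqrt N$ elements. The cost becomes $n/N+\sqrt N$, which is $n^{1/3}$ at $N=n^{2/3}$.

It remains to agree on a sample for which both sets are typical, with no round to spare: Alice speaks once, before $R$ and $q$ are known, and Bob's choice is final. The solution is a family of \emph{lists} of samples such that every set is typical for \emph{all} samples of \emph{some} list, and every set is typical for \emph{some} sample of \emph{every} list. Alice names the list and Bob names the sample. The structure is visible on four points.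

\begin{example}\label{ex:four}
Let $R=\{1,2,3,4\}$, with samples $S_1=\{1,2\}$, $S_2=\{1,3\}$, $S_3=\{1,4\}$. Consider sets of even size, and say that $S$ \emph{halves} $Z$ if $|Z\cap S|=|Z|/2$. Every sample halves $\emptyset$ and $R$. A sample $S$ halves a two-element set $Z$ unless $Z=S$ or $Z=R\setminus S$. The six two-element sets are the $S_a$ and their complements, so each of them fails for exactly one sample, and no sample serves all sets. Let the list $\Lambda_a$ consist of the two samples other than $S_a$. Every even set $X$ is halved by both members of some list: omit the sample, if any, for which it fails. Every even set $Y$ is halved by some member of every list, since a list has two members. If $S$ halves both sets, then $|(X\setminus Y)\cap S|=D/2$ exactly.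

For $X=\{1,2\}$ and $Y=\emptyset$, Alice must name $\Lambda_1$; Bob may take $S_2$, and the difference on $S_2$ is $\{1\}$. For $X=R$ and $Y=\{1,3\}$, Alice may name $\Lambda_1$ again; now Bob must take $S_3$, and the difference on $S_3$ is $\{4\}$.

For sets of odd size an error of $\frac12$ must be allowed, and it can swallow a small difference: $X=\{1,3,4\}$ and $Y=\{1\}$ each meet $S_1$ in one point, within $\frac12$ of half their size, yet $S_1$ misses $X\setminus Y=\{3,4\}$. The two errors add up to the expected value $D/2=1$. This is why sampling is reserved for large $D$.
\end{example}

\medskip
\noindent\textbf{Conventions.} From now on $n\ge2$. Put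
\[
\mu=\lceil\log n\rceil\ge1,\qquad m=2^{\mu}<2n,\qquad L=2\ln(2m),
\]
and regard $X$ and $Y$ as subsets of $[m]$; the set $X\setminus Y$ does not change, so every correct output lies in $[n]$. Note that $\mu+1\le m$ and $\mu+1\le 3\log n$. Protocols are non-uniform: colorings and samples whose existence we prove are fixed in advance (say, the lexicographically first ones) and are known to both parties. Where a party has a choice, it takes the first option in a fixed order. Each message is padded to the length that we state for it.

\section{Small differences: colorings}\label{sec:color}

A party who knows a vector up to a few coordinates can recover it from a short message. We need this for indicator vectors of sets and, in Section~\ref{sec:sketch}, for vectors of counts, so we allow a larger alphabet. The \emph{Hamming distance} of two vectors is the number of coordinates in which they differ.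

\begin{lemma}\label{lem:color}
Let $s,\ell\ge1$ and $w\ge0$ be integers and $M=s\ell$. There is a coloring $\chi_{s,\ell,w}$ of $\{0,\dots,s\}^{\ell}$ with at most $(1+M)^{2w}$ colors such that, for every vector $u$, the vectors at Hamming distance at most $w$ from $u$ have pairwise distinct colors. If $M\le2^{\nu}$, a color can be written with $2w(\nu+1)$ bits.
\end{lemma}

\begin{proof}
Join two distinct vectors if their distance is at most $2w$. A vector has $\binom{\ell}{i}s^i\le(\ell s)^i=M^i$ vectors at distance exactly $i$, so its degree is at most
\[
\sum_{i=1}^{2w}M^i\le\sum_{i=1}^{2w}\binom{2w}{i}M^i=(1+M)^{2w}-1 .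
\]
A graph of maximum degree $g$ has a proper coloring with $g+1$ colors: color the vertices one at a time, avoiding the colors of the neighbors colored earlier. Two distinct vectors within distance $w$ of $u$ are within distance $2w$ of each other, hence adjacent, hence differently colored. The last claim follows from $1+M\le2^{\nu+1}$.
\end{proof}

Thus a party who knows $u$ and receives $\chi_{s,\ell,w}(u')$ for some $u'$ within distance $w$ of $u$ can determine $u'$. The sender needs to know only the bound $w$, not $u$.

\section{Large differences: samples}\label{sec:samples}

Fix a power of two $N$ with $1\le N\le m$, and partition $[m]$ into the blocks $R_j=\{(j-1)N+1,\dots,jN\}$, $j\in[m/N]$. A \emph{sample} is a map $v\colon[q]\to R_j$. We use maps, with repetitions allowed, so that the points of a random sample are independent. Repetitions do no harm, because preimages respect the problem: if $Y\subseteq X$, then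
\begin{equation}\label{eq:pull}
v^{-1}(Y)\subseteq v^{-1}(X),\qquad v^{-1}(X)\setminus v^{-1}(Y)=v^{-1}(X\setminus Y),
\end{equation}
so any $a\in v^{-1}(X)\setminus v^{-1}(Y)$ yields the valid output $v(a)$.

\begin{definition}
A set $Z\subseteq[m]$ is \emph{typical} for $v\colon[q]\to R_j$ if
\[
\Bigl|\,|v^{-1}(Z)|-q\,\frac{|Z\cap R_j|}{N}\Bigr|\le\sqrt{qL}.
\]
\end{definition}

We recall Hoeffding's inequality (1963): if $S$ is a sum of $q$ independent random variables with values in $[0,1]$ and $t>0$, then $\Pr\bigl[|S-\mathbb{E}S|\ge t\bigr]\le2e^{-2t^2/q}$. If the values $v(1),\dots,v(q)$ are independent and uniform in $R_j$, then $|v^{-1}(Z)|$ is such a sum, with mean $q|Z\cap R_j|/N$. Taking $t=\sqrt{qL}$, a fixed set $Z$ is atypical for $v$ with probability at most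
\begin{equation}\label{eq:delta}
\delta:=2e^{-2L}=2(2m)^{-4}=\frac1{8m^4}.
\end{equation}

The next lemma provides the lists. The list with index $\omega$ contains samples for every block $R_j$ and every size $2^i$, because Alice chooses $\omega$ before either is known.

\begin{lemma}\label{lem:lists}
There are maps $v^{\omega}_{j,i,l}\colon[2^i]\to R_j$, for $\omega\in[2m]$, $j\in[m/N]$, $0\le i\le\mu$ and $l\in[m]$, such that
\begin{itemize}
\item[(P1)] for every $X\subseteq[m]$ there is $\omega$ such that $X$ is typical for $v^{\omega}_{j,i,l}$ for all $j,i,l$;
\item[(P2)] for all $\omega,j,i$ and every $Y\subseteq[m]$ there is $l$ such that $Y$ is typical for $v^{\omega}_{j,i,l}$.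
\end{itemize}
\end{lemma}

\begin{proof}
Choose all values of all maps independently, each uniform in the appropriate block. Each of $j$, $i$, $l$ takes at most $m$ values.

For (P1), fix $X$ and $\omega$. By \eqref{eq:delta} and the union bound, $X$ is atypical for some $v^{\omega}_{j,i,l}$ with probability at most $m^3\delta\le\frac12$. For different $\omega$ these events depend on disjoint sets of maps, so they are independent, and all $2m$ of them occur with probability at most $2^{-2m}$. Summing over the $2^m$ sets $X$, (P1) fails with probability at most $2^{-m}\le\frac14$.

For (P2), fix $\omega,j,i,Y$. The $m$ maps $v^{\omega}_{j,i,l}$ are independent, so $Y$ is atypical for all of them with probability at most $\delta^m$. There are at most $2m\cdot m\cdot m\cdot2^m$ choices of $(\omega,j,i,Y)$, so (P2) fails with probability at most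
\[
2m^3(2\delta)^m=2m^3(4m^4)^{-m}\le\frac{2m^3}{4m^4}\le\frac14 .
\]
The two bounds sum to less than $1$, so some choice of maps has both properties.
\end{proof}

The sizes have a simple source. A union bound over all $2^m$ sets needs a failure probability below $2^{-m}$, which takes of order $m$ independent trials; naming a successful trial costs only $O(\log m)$ bits. The factor $L$, of order $\log m$, pays for the union bound over the $m^3$ members of a list in (P1).

Next we choose the size of the sample. It must be large enough that the main term $q\gamma$ exceeds the two errors, and no larger, since the surviving difference grows with $q$.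

\begin{lemma}\label{lem:size}
Let $Y\subseteq X\subseteq[m]$ and suppose that $D=|(X\setminus Y)\cap R_j|>\sqrt{48LN}$. Let $q$ be the least power of two with $q\ge16LN^2/D^2$. Then $q<2N/3$. If $X$ and $Y$ are both typical for $v\colon[q]\to R_j$, then
\[
1\le|v^{-1}(X\setminus Y)|<\frac{48LN}{D}<\sqrt{48LN}.
\]
\end{lemma}

\begin{proof}
Let $\gamma=D/N\le1$. Since $16L/\gamma^2>1$, minimality gives $16L/\gamma^2\le q<32L/\gamma^2$. The hypothesis $D^2>48LN$ gives $q<32LN^2/D^2<2N/3$. By \eqref{eq:pull}, $|v^{-1}(X\setminus Y)|=|v^{-1}(X)|-|v^{-1}(Y)|$; this is where containment is used. By typicality of both sets, this number differs from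
\[
q\,\frac{|X\cap R_j|-|Y\cap R_j|}{N}=q\gamma
\]
by at most $2\sqrt{qL}$. The bound $q\ge16L/\gamma^2$ is equivalent to $\sqrt{qL}\le q\gamma/4$. Therefore
\[
0<\tfrac12q\gamma\le|v^{-1}(X\setminus Y)|\le\tfrac32q\gamma<\frac{48L}{\gamma}=\frac{48LN}{D}.
\]
A positive integer is at least $1$, and the last inequality of the lemma is the hypothesis on $D$.
\end{proof}

\begin{remark}
Neither $\omega$ nor $l$ can be dropped. In Lemma~\ref{lem:size} we have $q\ge16L$, and $q\le N/2$ because $q<2N/3$ and both are powers of two. For such $q$ the image $Z$ of any map $v\colon[q]\to R_j$ is atypical for $v$: $|v^{-1}(Z)|-q|Z|/N\ge q-q^2/N\ge q/2>\sqrt{qL}$. So (P1) fails if there is only one list, and (P2) fails if a list has only one sample of this size in $R_j$.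
\end{remark}

We now package the two cases into one statement: a single message from Alice turns an arbitrary instance into a sparse one.

\begin{proposition}\label{prop:reduce}
Let $N$ be a power of two with $1\le N\le m$. Alice can send a message of $(m/N+1)(\mu+1)$ bits from which Bob can compute a string of $3\mu+1$ bits, the \emph{name}, with the following property. The message and the name determine a power of two $q\le N$ and a map $v\colon[q]\to[m]$ such that $U=v^{-1}(X)$ and $V=v^{-1}(Y)$ satisfy
\[
V\subsetneq U\subseteq[q],\qquad 1\le|U\setminus V|\le\sqrt{48LN},
\]
and $v(a)\in X\setminus Y$ for every $a\in U\setminus V$.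
\end{proposition}

\begin{proof}
Alice sends the $m/N$ numbers $|X\cap R_j|\in\{0,\dots,N\}$ and an index $\omega\in[2m]$ as in (P1), each in $\mu+1$ bits. Since $Y\subsetneq X$, some block has $D=|X\cap R_j|-|Y\cap R_j|=|(X\setminus Y)\cap R_j|\ge1$. Bob fixes such a $j$ and knows $D$.

If $D\le\sqrt{48LN}$, let $q=N$ and let $v\colon[N]\to R_j$ be the increasing bijection. Then $|U\setminus V|=D$. The name is the flag $0$ and $j$.

If $D>\sqrt{48LN}$, let $q=2^i$ be as in Lemma~\ref{lem:size}; then $q\le N\le m$, so $0\le i\le\mu$. By (P2) Bob finds $l$ such that $Y$ is typical for $v=v^{\omega}_{j,i,l}$. By (P1) $X$ is typical for the same map, whatever $j,i,l$ are. Lemma~\ref{lem:size} and \eqref{eq:pull} bound $|U\setminus V|$. The name is the flag $1$ and $j,i,l$, each in $\mu$ bits.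

In both cases the containment and the last claim follow from \eqref{eq:pull}.
\end{proof}

The timing matters. Bob knows $V$ as soon as he has Alice's message, and Alice knows $U$ as soon as she has the name. So Bob can send the name together with the first message of a protocol for $(U,V)$ in which he speaks first, and the reduction consumes exactly one round. That second message is indispensable: with $k=1$ nobody can name the block and the sample, in line with Proposition~\ref{prop:one}.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $N=2^{\lfloor2\mu/3\rfloor}\le m^{2/3}$, so that $m/N=2^{\lceil\mu/3\rceil}\le2m^{1/3}$, and let $w=\lfloor\sqrt{48LN}\rfloor$. Message 1 is Alice's message in Proposition~\ref{prop:reduce}. Message 2 consists of the name and the color $\chi_{1,q,w}$ of the indicator vector of $V$ in $\{0,1\}^q$. From the name Alice computes $q$, $v$ and $U$. The indicator vectors of $U$ and $V$ are at distance $|U\setminus V|\le w$, so by Lemma~\ref{lem:color} she recovers $V$. She takes $a\in U\setminus V$ and outputs $v(a)\in X\setminus Y$.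

Since $q\le2^{\mu}$, the cost is at most
\[
(2m^{1/3}+1)(\mu+1)+(3\mu+1)+2w(\mu+1).
\]
Here $L=2(\mu+1)\ln2$, so $w\le\sqrt{48L}\,m^{1/3}=O(m^{1/3}\mu^{1/2})$ and the total is $O(m^{1/3}\mu^{3/2})$. As $m<2n$ and $\mu\le3\log n$, this is within the bound $O(n^{1/3}\log^2n)$.
\end{proof}

\section{Multi-scale sketches and sparse instances}\label{sec:sketch}

With one message, Lemma~\ref{lem:color} resolves a difference of size $\Delta$ using about $\Delta$ bits. With $r$ messages we want about $\Delta^{1/r}$ bits, so each message of about $B$ bits should shrink the \emph{difference} by a factor $B$. The search protocol does not do this: it shrinks the universe, and the whole difference may sit inside one of its $B$ blocks. What is needed is a partition so fine that more than $B$ blocks meet the difference, for then one of them holds less than a $1/B$ fraction of it. Such a partition may have far more than $B$ blocks, but if at most $2B$ of them meet the difference, the two count vectors are close in Hamming distance and one color conveys them. Halving the block length at most doubles the number of blocks met, so a suitable scale exists among the powers of two, unless the difference is small enough to be recovered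 outright. The sender does not know the scale and therefore sends a color for every scale.

Let $M=2^{\nu}$ with $\nu\ge0$, and let $B\ge1$ be an integer. A \emph{dyadic interval of length $2^j$} in $[M]$ is a set $\{a2^j+1,\dots,(a+1)2^j\}\subseteq[M]$ with $a\ge0$ an integer; there are $2M-1$ dyadic intervals in all. For $Z\subseteq[M]$ and $0\le j\le\nu$, let $c_j(Z)\in\{0,\dots,2^j\}^{M/2^j}$ be the vector of the numbers $|Z\cap I|$ over the dyadic intervals $I$ of length $2^j$. Thus $c_{\nu}(Z)=|Z|$, and $c_0(Z)$ is the indicator vector of $Z$.

\begin{definition}
The \emph{$B$-sketch} of $Z\subseteq[M]$ consists of $|Z|$ and the colors $\kappa_j(c_j(Z))$ for $0\le j<\nu$, where $\kappa_j=\chi_{2^j,\,M/2^j,\,2B}$.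
\end{definition}

By Lemma~\ref{lem:color} each color takes $4B(\nu+1)$ bits, so the sketch takes at most $(\nu+1)+4B\nu(\nu+1)\le4B(\nu+1)^2$ bits.

\begin{lemma}\label{lem:split}
Let $V\subsetneq U\subseteq[M]$. A party who holds one of $U,V$ and receives the $B$-sketch of the other can compute either
\begin{itemize}
\item[(a)] an element of $U\setminus V$, or
\item[(b)] a dyadic interval $I\subseteq[M]$ with $1\le|(U\setminus V)\cap I|\le|U\setminus V|/(B+1)$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $V\subseteq U$, the vector $c_j(U)-c_j(V)$ lists the numbers $|(U\setminus V)\cap I|$. So the Hamming distance $t_j$ of $c_j(U)$ and $c_j(V)$ is the number of intervals of length $2^j$ that meet $U\setminus V$. Each interval of length $2^j$ is the union of two of length $2^{j-1}$, so $t_{j-1}\le2t_j$.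

The receiver decodes from the coarsest scale down. It knows both vectors $c_{\nu}$, and $t_{\nu}=1\le B$. Suppose that it knows both vectors $c_j$, that $t_j\le B$ and that $j\ge1$. Then $t_{j-1}\le2B$, so the color $\kappa_{j-1}$ determines the sender's $c_{j-1}$, and with it $t_{j-1}$. The descent stops when $j=0$ or $t_j>B$. If $j=0$, the receiver knows both sets and (a) holds. If $t_j>B$, at least $B+1$ disjoint intervals of length $2^j$ meet $U\setminus V$, and the receiver knows in how many points each does. One with the fewest points satisfies (b).
\end{proof}

For example, let $M=16$, $B=2$ and $U\setminus V=\{1,2,3,6,7,8\}$. Then $t_4=t_3=1$, $t_2=2$ and $t_1=4$. The descent stops at $j=1$, where the differences on $\{1,2\},\{3,4\},\{5,6\},\{7,8\}$ are $2,1,1,2$, and the receiver selects $\{3,4\}$.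

\begin{lemma}\label{lem:sparse}
Let $M=2^{\nu}$, let $B,r\ge1$ be integers, and let two parties hold $U$ and $V$ with $V\subsetneq U\subseteq[M]$ and $|U\setminus V|<(B+1)^r$. There is a protocol with $r$ alternating messages of $6B(\nu+1)^2$ bits each, started by whichever party we choose, after which the receiver of message $r$ knows an element of $U\setminus V$. Neither party needs to know $|U\setminus V|$.
\end{lemma}

\begin{proof}
Put $T=U\setminus V$ and $I_1=[M]$. As long as no element of $T$ has been found, message $t$ consists of the flag $0$, the name of a dyadic interval $I_t$ that meets $T$, and the $B$-sketch of the sender's set restricted to $I_t$. Here $I_t$ is identified with $[|I_t|]$ in increasing order; dyadic intervals of $[|I_t|]$ correspond to dyadic intervals of $[M]$ inside $I_t$. Since $I_t$ meets $T$, we have $V\cap I_t\subsetneq U\cap I_t$, and the receiver applies Lemma~\ref{lem:split}, which does not care which of the two sets it holds. In case (a) it knows an element of $T$, and all later messages consist of the flag $1$ and this element. In case (b) it obtains $I_{t+1}\subseteq I_t$ with $1\le|T\cap I_{t+1}|\le|T\cap I_t|/(B+1)$. If case (b) occurred after each of the $r$ messages,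 then $1\le|T\cap I_{r+1}|\le|T|/(B+1)^r<1$, which is impossible. So the receiver of message $r$ has either received an element of $T$ or found one. A message needs at most $1+(\nu+1)+4B(\nu+1)^2\le6B(\nu+1)^2$ bits.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sparse}]
Apply Lemma~\ref{lem:sparse} to $U=X$, $V=Y$ in $[m]$, with $r=k$ and $B=\lceil\Delta^{1/k}\rceil$. Then $(B+1)^k>\Delta\ge|X\setminus Y|$, and $B\le2\Delta^{1/k}$ since $\Delta\ge1$. The cost is $6kB(\mu+1)^2\le108\,k\,\Delta^{1/k}\log^2n$.
\end{proof}

\section{Any number of rounds}\label{sec:all}

With messages of about $B$ bits, the first round localizes to a block of length $n/B$ and leaves a difference of size about $\sqrt{n/B}$; the other $k-1$ rounds resolve a difference of size $B^{k-1}$. These match when $n/B=B^{2k-2}$, that is, $B=n^{1/(2k-1)}$. Because of the square root, each round after the first counts twice in the exponent.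

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Let $B$ be the least integer with $B^{2k-1}\ge48Lm$. We first bound $B$. Since $m<2n$ and $4n\le n^3$,
\[
48Lm=96\,m\ln(2m)<192\,n\ln(4n)\le576\,n\ln n\le512\,n\log n ,
\]
using $576\ln2<512$. As $48Lm\ge1$ and $2k-1\ge3$, this gives
\begin{equation}\label{eq:B}
B\le2(48Lm)^{1/(2k-1)}\le2\cdot512^{1/3}(n\log n)^{1/(2k-1)}=16\,(n\log n)^{1/(2k-1)} .
\end{equation}

If $B>m$, Alice sends $X$ as a string of $m$ bits, Bob picks an element of $X\setminus Y$, and messages $2,\dots,k$ repeat it. The cost is at most $B+k\mu$.

Now let $B\le m$, and let $N$ be the largest power of two with $N\le m/B$; then $1\le N\le m$ and $m/N<2B$. Message 1 is Alice's message in Proposition~\ref{prop:reduce}. The resulting sets $V\subsetneq U\subseteq[q]$ satisfy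
\[
|U\setminus V|\le\sqrt{48LN}\le\sqrt{48Lm/B}\le\sqrt{B^{2k-2}}=B^{k-1}<(B+1)^{k-1},
\]
where the strict inequality uses $k\ge2$. Messages $2,\dots,k$ run the protocol of Lemma~\ref{lem:sparse} on $(U,V)$ with $M=q$ and $r=k-1$, Bob starting; Bob puts the name at the front of message 2, so that Alice knows $q$, $v$ and $U$ before she has to decode. The receiver of message $k$ learns some $a\in U\setminus V$, knows $v$, and outputs $v(a)\in X\setminus Y$.

Since $q\le2^{\mu}$, the cost is at most
\[
(2B+1)(\mu+1)+(3\mu+1)+6(k-1)B(\mu+1)^2\le6kB(\mu+1)^2 ,
\]
because $(2B+1)(\mu+1)+3\mu+1\le6B(\mu+1)$. The bound $6kB(\mu+1)^2$ also covers the case $B>m$. By \eqref{eq:B} and $\mu+1\le3\log n$, the cost is at most an absolute constant times $k\,n^{1/(2k-1)}(\log n)^{2+1/(2k-1)}$.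
\end{proof}

For $k=2$ this proof and that of Theorem~\ref{thm:two} share the first message and differ in the second. When one message remains and a bound on the difference is known, the color at the finest scale suffices, and a full sketch would cost an additional factor of order $\log n$. This is why Theorem~\ref{thm:two} has the smaller power of $\log n$.

\begin{thebibliography}{1}

\bibitem{CS}
Amit Chakrabarti and Manuel Stoeckl,
\emph{The Element Extraction Problem and the Cost of Determinism and Limited Adaptivity in Linear Queries},
arXiv:2107.05810 (2021).

\end{thebibliography}
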